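\title{Word complexity and topological multiplicity of aperiodic subshifts}

\begin{abstract}
The topological multiplicity of a homeomorphism $T$ of a compact metrizable space $X$ is the least number of real continuous functions whose compositions with the powers of $T$ span a dense subspace of $C(X)$. We prove that an aperiodic subshift with word complexity $p$ has multiplicity at most $\lfloor\liminf_n p(n)/n\rfloor$, and that this bound is sharp. In particular, every aperiodic subshift with $\liminf_n p(n)/n<2$ has multiplicity one, which answers a question of Burguet and Shi. The proof approximates $C(X)$ by modules over the ring of Laurent polynomials, built from towers over right special words, whose rank is at most $p(n+1)-p(n)$.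
\end{abstract}

\section{The question and the result}\label{sec:intro}

Let $T$ be a homeomorphism of a nonempty compact metrizable space $X$, let $C(X)$ be the Banach space of real continuous functions on $X$ with the supremum norm, and let $Uf=f\circ T$. We call the functions $U^if$, $i\in\mathbb Z$, the \emph{shifts} of $f$. A tuple $(f_1,\dots,f_k)\in C(X)^k$ is \emph{generating} if the shifts $U^if_j$ $(i\in\mathbb Z$, $1\le j\le k)$ span a dense linear subspace of $C(X)$. The \emph{topological multiplicity} $\operatorname{Mult}(T)$ is the least $k$ for which a generating $k$-tuple exists, and $\infty$ if there is none. The system is \emph{topologically simple} if $\operatorname{Mult}(T)=1$, and a function that is generating by itself is \emph{cyclic}. Only linear combinations of shifts are allowed, not products, so the multiplicity measures how many independent families of observables $\{U^if\}_{i\in\mathbb Z}$ are needed to fill $C(X)$.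

Two examples show what can happen. If $X$ is a finite set and $T$ is a permutation with $c$ orbits, the indicator functions of one point in each orbit form a generating $c$-tuple, and fewer functions do not suffice: the multiplicity of any system is at least the number $e$ of its ergodic invariant probability measures (Lemma~\ref{lem:lower}), and here $e=c$. If $T$ is the rotation of $\mathbb R/\mathbb Z$ by an irrational $\theta$, the characters $\chi_m(x)=e^{2\pi imx}$ satisfy $U\chi_m=\lambda_m\chi_m$ with pairwise distinct $\lambda_m=e^{2\pi im\theta}$. For the real function $f=\sum_{m}2^{-|m|}\chi_m$, the averages $\frac1N\sum_{i=0}^{N-1}\lambda_m^{-i}U^if$ converge uniformly to $2^{-|m|}\chi_m$. Hence every trigonometric polynomial is a limit of complex combinations of shifts of $f$, and taking real parts shows that $f$ is cyclic.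

This paper concerns symbolic systems. Let $\mathcal A$ be a finite alphabet and let $\sigma$ be the shift on $\mathcal A^{\mathbb Z}$, $(\sigma x)_i=x_{i+1}$. A \emph{subshift} is a nonempty closed set $X\subset\mathcal A^{\mathbb Z}$ with $\sigma X=X$; it is \emph{aperiodic} if it contains no periodic point of $\sigma$. We write $\operatorname{Mult}(X)$ for the multiplicity of $\sigma$ on $X$ and $e(X)\in\{1,2,\dots,\infty\}$ for the number of its ergodic invariant probability measures. Let $\mathcal L_n(X)$ be the set of words $x_ix_{i+1}\cdots x_{i+n-1}$ with $x\in X$ and $i\in\mathbb Z$. The \emph{word complexity} of $X$ and its increment are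
\[
p(n)=p_X(n)=\#\mathcal L_n(X),\qquad s(n)=p(n+1)-p(n).
\]
For aperiodic $X$ one has $s(n)\ge1$ for all $n\ge1$ (Section~\ref{sec:towers}), so $\liminf_n p(n)/n\ge1$. The value $1$ occurs.

\begin{example}[Sturmian subshifts]\label{ex:sturm}
Let $\theta\in(0,1)$ be irrational and let $X_\theta\subset\{0,1\}^{\mathbb Z}$ be the closure of the set of sequences $x_i=\lfloor(i+1)\theta+\xi\rfloor-\lfloor i\theta+\xi\rfloor$, $\xi\in\mathbb R$. The shift replaces $\xi$ by $\xi+\theta$, so $X_\theta$ is a subshift, and its words of length $n$ are the words $x_0\cdots x_{n-1}$ with $\xi\in[0,1)$. Such a word is equivalent to its partial sums $x_0+\dots+x_{j-1}=\lfloor j\theta+\xi\rfloor$, $1\le j\le n$. The $j$-th sum is a nondecreasing function of $\xi\in[0,1)$ with a single jump, at $-j\theta\bmod1$. These $n$ points are distinct and nonzero, so they cut $[0,1)$ into $n+1$ intervals that carry $n+1$ different words: $p(n)=n+1$. The sum of any $n$ consecutive letters is within $1$ of $n\theta$, so the letter $1$ has the irrational frequency $\theta$ in every point of $X_\theta$, and no point is periodic.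
\end{example}

A dimension count suggests how complexity should bound multiplicity. The functions of $x_0\cdots x_{n-1}$ form a space of dimension $p(n)$. If $f_1,\dots,f_k$ depend on a bounded number of coordinates, about $kn$ of their shifts fit into the window $[0,n)$. So $k\approx p(n)/n$ functions might suffice, and since density only requires arbitrarily long windows, the relevant quantity should be $\liminf_np(n)/n$. This count is not a proof: the shifts may be linearly dependent, and it says nothing about ergodic measures. The known bound loses a factor $2$: an aperiodic subshift with $\liminf_np(n)/n\le k$, for a positive integer $k$, has multiplicity at most $2k$. The following question is posed by Burguet and Shi \cite{BS}.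

\medskip
\noindent\textbf{Question.} \emph{Is every aperiodic subshift with $\liminf_{n\to\infty}p(n)/n=1$ topologically simple?}
\medskip

The answer is yes, and in general the bound $2k$ can be replaced by $k$.

\begin{theorem}\label{thm:main}
Let $X$ be an aperiodic subshift and let $k\ge1$ be an integer.
\begin{enumerate}
\item[(a)] If $\liminf_np(n)/n<k+1$, or only $\liminf_n\bigl(p(n)-(k+1)n\bigr)=-\infty$, then $\operatorname{Mult}(X)\le k$, and the generating $k$-tuples form a dense $G_\delta$ subset of $C(X)^k$. Hence $\operatorname{Mult}(X)\le\lfloor\liminf_np(n)/n\rfloor$ whenever the lower limit is finite.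
\item[(b)] If $\liminf_np(n)/n<2$, for instance if $\liminf_np(n)/n=1$, then $X$ is topologically simple, and the cyclic functions form a dense $G_\delta$ subset of $C(X)$.
\item[(c)] For every $k$ there is an aperiodic subshift with $\lim_np(n)/n=k$ and multiplicity $k$. So ``$<2$'' in \textup{(b)} cannot be replaced by ``$\le2$''.
\item[(d)] If $s(n)\le k$ for infinitely many $n$, with no assumption on the growth of $p$, then $e(X)\le2k$ and
\[
e(X)\le\operatorname{Mult}(X)\le\max(k,e(X)).
\]
In particular, if $s(n)=1$ for infinitely many $n$, then $\operatorname{Mult}(X)=e(X)\in\{1,2\}$, and $X$ is topologically simple if and only if it is uniquely ergodic.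
\end{enumerate}
\end{theorem}

Aperiodicity cannot be dropped from (b). Let $X$ consist of the shifts of $\cdots000111\cdots$ and the two constant sequences. Its words of length $n$ are $0^j1^{n-j}$, $0\le j\le n$, so $p(n)=n+1$; but the two fixed points carry two ergodic measures, so $\operatorname{Mult}(X)\ge2$.

The proof has three parts. We view functions on $X$ as a module over the Laurent polynomials in $U$. Section~\ref{sec:prop} shows, for any system, that if $C(X)$ is approximated by finitely generated submodules of rank at most $\rho$, then $\operatorname{Mult}(T)\le\max(\rho,e)$. Section~\ref{sec:towers} builds such submodules $M_n$ for an aperiodic subshift. They have up to $2s(n)$ generators, but the generators satisfy enough relations to bring the rank down to $s(n)$. Section~\ref{sec:erg} bounds $e(X)$, and Section~\ref{sec:proof} assembles the theorem. The first two parts are carried out by hand on the smallest example in Section~\ref{sec:example}.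

\section{Measures and modules}\label{sec:prelim}

Throughout, $T$ is a homeomorphism of a nonempty compact metrizable space $X$.

\subsection*{Laurent polynomials}
Let $R=\mathbb C[t,t^{-1}]$ act on the space $C(X,\mathbb C)$ of complex continuous functions by $t\cdot g=Ug$; thus $Dg=\sum_l\gamma_lU^lg$ for $D=\sum_l\gamma_lt^l$. For a clopen set $A$ we have $t^{-j}1_A=1_{T^jA}$. The complex span of the shifts of $f_1,\dots,f_k$ is the submodule $\sum_jRf_j$. If the $f_j$ and $g$ are real, then replacing the coefficients of a combination of shifts by their real parts does not increase its distance to $g$. So complex coefficients may be used freely when real functions are approximated.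

Let $K=\mathbb C(t)$ be the field of fractions of $R$. For an $R$-module $M$, the $K$-vector space $M\otimes_RK$ is the localization of $M$ at the nonzero elements of $R$: its elements are fractions $m/b$ with $m\in M$, $0\ne b\in R$, and $m/1=0$ if and only if $m$ is a \emph{torsion} element, that is, $cm=0$ for some $0\neq c\in R$. The \emph{rank} of $M$ is $\dim_K(M\otimes_RK)$. If $u_1,\dots,u_N$ generate $M$, then $u_1/1,\dots,u_N/1$ span $M\otimes_RK$ and satisfy every $R$-linear relation that the $u_i$ satisfy.

\subsection*{Duality}
A \emph{measure} is a complex Borel measure $\nu$ on $X$; we write $\nu(g)=\int g\,d\nu$, and $|\nu(g)|\le\|\nu\|\,\|g\|$ where $\|\nu\|$ is the total variation norm. By the Riesz representation theorem the measures form the dual of $C(X,\mathbb C)$. Since $C(X,\mathbb C)$ is separable, every norm-bounded sequence of measures has a weak-$*$ convergent subsequence. We say that $\nu$ \emph{annihilates} $(f_1,\dots,f_k)$ if $\nu(U^if_j)=0$ for all $i\in\mathbb Z$ and all $j$. By the Hahn--Banach theorem, $g$ lies in the closure of $\sum_jRf_j$ if and only if $\nu(g)=0$ for every measure $\nu$ that annihilates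 $(f_1,\dots,f_k)$.

\subsection*{Ergodic measures}
A measure $\nu$ is \emph{invariant} if $\nu(Ug)=\nu(g)$ for all $g$. An invariant probability measure $\mu$ is \emph{ergodic} if every measurable $\varphi$ with $\varphi\circ T=\varphi$ $\mu$-a.e.\ is $\mu$-a.e.\ constant; we abbreviate this to \emph{ergodic measure}. We use the following textbook facts.
\begin{enumerate}
\item[(E1)] The invariant probability measures form a nonempty weak-$*$ compact convex set whose extreme points are the ergodic measures. By the Krein--Milman theorem, if there are only finitely many ergodic measures, every invariant probability measure is a convex combination of them.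
\item[(E2)] Distinct ergodic measures are mutually singular, hence linearly independent.
\item[(E3)] (Birkhoff) If $\mu$ is ergodic and $g\in L^1(\mu)$, then $\frac1l\sum_{j=0}^{l-1}g(T^jx)\to\mu(g)$ for $\mu$-a.e.\ $x$. The same holds for $T^{-1}$, which has the same ergodic measures.
\item[(E4)] If $T$ is \emph{uniquely ergodic}, that is, has a single invariant probability measure $\mu$, then the averages in (E3) converge uniformly for every continuous $g$.
\end{enumerate}

Invariant measures give the first obstruction to being generating, because an invariant measure that vanishes at $f$ vanishes at all shifts of $f$.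

\begin{lemma}\label{lem:lower}
If $T$ has $e\in\{1,2,\dots,\infty\}$ ergodic measures, then $\operatorname{Mult}(T)\ge e$.
\end{lemma}

\begin{proof}
Let $f_1,\dots,f_m\in C(X)$ with $m<e$, and let $\mu_0,\dots,\mu_m$ be distinct ergodic measures. The $m$ real linear equations $\sum_ic_i\mu_i(f_j)=0$ in $m+1$ unknowns have a solution $c\ne0$. The measure $\nu=\sum_ic_i\mu_i$ is real, nonzero by (E2), and invariant, so it annihilates $(f_1,\dots,f_m)$. Thus the tuple is not generating.
\end{proof}

\section{Two towers and one function}\label{sec:example}

For a word $w$ let $[w]=\{x\in X:x_0\cdots x_{|w|-1}=w\}$. In this section $X\subset\{0,1\}^{\mathbb Z}$ is an aperiodic subshift with $\mathcal L_2(X)=\{00,01,10\}$, so that $s(1)=1$. An example is $X_\theta$ with $\theta<1/2$: there $p(2)=3$, and $x_0+x_1=\lfloor2\theta+\xi\rfloor\le1$ excludes $11$. We ask whether the shifts of one function can approximate all functions of the coordinate $x_0$.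

The letter $0$ can be followed by either letter, while $1$ is always followed and preceded by $0$. Consider the returns to $[0]$. A point of $[00]$ returns after one step. A point of $[01]$ passes through $\sigma[01]=[1]$ and returns after two steps. Therefore
\[
X=[00]\sqcup[01]\sqcup\sigma[01],\qquad [00]\sqcup[01]=[0]=\sigma[00]\sqcup\sigma^2[01];
\]
in the last decomposition, $x_{-1}=0$ on the first set and $x_{-2}x_{-1}=01$ on the second. Put $u=1_{[00]}$, $v=1_{[01]}$ and $M=Ru+Rv$. The first decomposition says $1=u+v+t^{-1}v$, and it shows that $M$ contains $1_{[0]}$ and $1_{[1]}$. The second gives the relation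
\[
(1-t^{-1})\,u+(1-t^{-2})\,v=0 .
\]
So $M$ has two generators and rank at most one.

\subsection*{Algebra alone does not suffice}
No $f\in M$ satisfies $Rf=M$. Indeed, a module $Rf\cong R/I$ is torsion-free if $I=0$ and consists of torsion elements otherwise, whereas $M$ contains both kinds of nonzero elements. The constant $1$ is killed by $t-1$. The function $v(x)=x_1$ is not torsion: a relation $Dv=0$ would be a linear recurrence satisfied by all $x\in X$, so each word of some fixed length would determine the next letter, which is impossible in an aperiodic subshift (Lemma~\ref{lem:special}). The closure of $Rf$ has to be used.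

\subsection*{One function generates up to a polynomial}
Let $f=\alpha u+\beta v$ with $\alpha,\beta$ real. Substituting $u=1-(1+t^{-1})v$ gives $f=\alpha\cdot1+(\beta-\alpha-\alpha t^{-1})v$, and applying $1-t^{-1}$, which kills constants,
\[
(1-t^{-1})f=Dv,\qquad D=(\beta-\alpha-\alpha t^{-1})(1-t^{-1}).
\]
Since $M=Rv+\mathbb C\cdot1$ and $D\cdot1=0$, we get $DM\subset Rf$. It remains to divide by $D$.

\subsection*{Dividing by $D$}
Let $\nu$ annihilate $f$, and put $b_i=\nu\bigl(U^i(1-t^{-1})v\bigr)$. This is a bounded sequence indexed by $\mathbb Z$, and $(\beta-\alpha)b_i=\alpha b_{i-1}$ for all $i$. Taking the supremum of the absolute values over $i\in\mathbb Z$ gives $|\beta-\alpha|S=|\alpha|S$ with $S=\sup_i|b_i|$. If $|\beta-\alpha|\ne|\alpha|$, that is, if the first factor of $D$ is nonzero and has no zero on the unit circle, then $S=0$, and $\nu(U^iv)=\nu(v)$ for all $i$. The factor $1-t^{-1}$ does vanish on the unit circle, and boundedness cannot remove it; here we average. Suppose that $X$ is uniquely ergodic with measure $\mu$, as is the case for $X_\theta$ by Lemma~\ref{lem:count}. Applying $\nu$ to the averages of the shifts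 of $f$ and of $v$ and using (E4), we obtain
\[
0=\mu(f)\,\nu(1),\qquad \nu(v)=\mu(v)\,\nu(1).
\]
If $\mu(f)\neq0$, then $\nu(1)=0$, then $\nu(U^iv)=\nu(v)=0$, and $\nu$ vanishes on $M$. So $M\subset\overline{Rf}$ whenever $(\alpha,\beta)$ avoids the three lines $\beta=0$, $\beta=2\alpha$ and $\alpha\mu(u)+\beta\mu(v)=0$.

\subsection*{Other zeros on the unit circle}
On the line $\beta=0$ the polynomial $D$ vanishes at $t=-1$, and this can be a true obstruction. Let $X$ be the set of all shifts of the sequences obtained from the points of $X_\theta$ by the replacement $0\mapsto01$, $1\mapsto0001$. This is a subshift with the same $\mathcal L_2$, and it is aperiodic because a point is cut into the two blocks in only one way, after each $1$. Both blocks have even length and every word of length $4$ contains a $1$, so $X$ is the disjoint union of the clopen sets $X_0$ and $X_1$ where the $1$'s stand at even, respectively odd, positions, and $\sigma$ exchanges them. For an invariant probability measure $\mu$, the measure $\nu=\mu|_{X_0}-\mu|_{X_1}$ satisfies $\nu(Ug)=-\nu(g)$. Then $\nu(1)=0$ and $\nu(u)=\nu(1)-\nu(v)-\nu(U^{-1}v)=0$, so $\nu$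 annihilates $u$; but $[01]\subset X_1$ and four shifts of $[01]$ cover $X$, so $\nu(v)=-\mu(v)\le-1/4$. Thus $v\notin\overline{Ru}$, and the measure that shows it is not invariant but is multiplied by a unimodular constant under $U$. The general argument must control all such measures.

\section{Approximation by modules of bounded rank}\label{sec:prop}

\begin{proposition}\label{prop:general}
Let $T$ be a homeomorphism of a compact metrizable space $X$ with finitely many ergodic measures $\mu_1,\dots,\mu_e$. Suppose that there are $R$-submodules $M_1,M_2,\dots$ of $C(X,\mathbb C)$, each generated by finitely many real functions, with $\operatorname{rank}M_n\le\rho$ for all $n$ and $\operatorname{dist}(g,M_n)\to0$ for every $g\in C(X)$. Put $k=\max(\rho,e)$. Then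
\[
e\le\operatorname{Mult}(T)\le k,
\]
and the generating $k$-tuples form a dense $G_\delta$ subset of $C(X)^k$.
\end{proposition}

The rank alone does not bound the multiplicity: for a permutation of a finite set, $C(X,\mathbb C)$ is killed by some $t^N-1$ and has rank $0$, while the multiplicity is $e$.

For $|\lambda|=1$ let $W_\lambda$ be the complex vector space of \emph{eigenmeasures}
\[
W_\lambda=\{\nu:\ \nu(Ug)=\lambda\,\nu(g)\text{ for all }g\in C(X,\mathbb C)\}.
\]
The first lemma is the division step of Section~\ref{sec:example} for an arbitrary $D$. It shows that eigenmeasures are the only obstruction.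

\begin{lemma}\label{lem:divide}
Let $M$ be an $R$-submodule of $C(X,\mathbb C)$, let $f_1,\dots,f_k\in C(X,\mathbb C)$ and let $0\ne D\in R$. Assume:
\begin{enumerate}
\item[(A)] $DM\subset\sum_jRf_j$;
\item[(B)] for every zero $\lambda$ of $D$ with $|\lambda|=1$, every $\nu'\in W_\lambda$ with $\nu'(f_1)=\dots=\nu'(f_k)=0$ vanishes on $M$.
\end{enumerate}
Then $M$ is contained in the closure of $\sum_jRf_j$.
\end{lemma}

\begin{proof}
Let $\nu$ annihilate $(f_1,\dots,f_k)$ and let $m\in M$. We must show that $\nu(m)=0$. Write $D=\sum_{l=l_0}^{l_1}\gamma_lt^l$ with $\gamma_{l_0}\gamma_{l_1}\ne0$, and put $a_i=\nu(U^im)$ for $i\in\mathbb Z$. Then $|a_i|\le\|\nu\|\,\|m\|$, and since $t^iDm\in\sum_jRf_j$ by (A),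
\[
\sum_l\gamma_l\,a_{i+l}=\nu(t^iDm)=0\qquad(i\in\mathbb Z).
\]
Let $Z$ be the space of bounded two-sided solutions of this recurrence, with the supremum norm. A solution is determined by $l_1-l_0$ consecutive values, so $\dim Z<\infty$. The map $S:(z_i)\mapsto(z_{i+1})$ is a bijective isometry of $Z$, so $\|S^jz\|=\|z\|$ for all $j\in\mathbb Z$. Hence every eigenvalue $\lambda$ of $S$ has modulus one. Also $S$ has no Jordan block of size at least two, since $Sy=\lambda y+z$ and $Sz=\lambda z$ with $z\neq0$ would give the unbounded sequence $S^jy=\lambda^jy+j\lambda^{j-1}z$. So $Z$ is spanned by eigenvectors. An eigenvector satisfies $z_{i+1}=\lambda z_i$, so it is a multiple of $(\lambda^i)_i$, and the recurrence forces $D(\lambda)=0$. Therefore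
\[
\nu(U^im)=\sum_\lambda c_\lambda\lambda^i\qquad(i\in\mathbb Z),
\]
where $\lambda$ runs over the finitely many zeros of $D$ on the unit circle.

Fix such a $\lambda$. To isolate $c_\lambda$ we average against $\lambda^{-i}$, as for the rotation in Section~\ref{sec:intro}. The measures $\nu_N(g)=\frac1N\sum_{i=0}^{N-1}\lambda^{-i}\nu(U^ig)$ have norm at most $\|\nu\|$; let $\nu'$ be the weak-$*$ limit of a subsequence. The identity
\[
\nu_N(Ug)-\lambda\nu_N(g)=\frac\lambda N\bigl(\lambda^{-N}\nu(U^Ng)-\nu(g)\bigr)
\]
shows that $\nu'\in W_\lambda$. Each $\nu_N$ vanishes at the $f_j$, hence so does $\nu'$, and (B) gives $\nu'(m)=0$. On the other hand $\nu_N(m)=\sum_{\lambda'}c_{\lambda'}\frac1N\sum_{i=0}^{N-1}(\lambda'/\lambda)^i\to c_\lambda$, because the averages of the powers of a unimodular number other than $1$ tend to $0$. So $c_\lambda=0$ for every $\lambda$, and $\nu(m)=a_0=0$.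
\end{proof}

We want to show that a typical tuple satisfies (A) and (B). The difficulty is that $D$ depends on the tuple, and so do its zeros, as in Section~\ref{sec:example}; we cannot fix finitely many $\lambda$ in advance. Instead we arrange (B) for all unimodular $\lambda$ at once. This is possible because only countably many $\lambda$ matter and each imposes at most $e$ conditions. Here the finiteness of $e$ enters.

\begin{lemma}\label{lem:eigen}
If $T$ has finitely many ergodic measures $\mu_1,\dots,\mu_e$, then $\dim W_\lambda\le e$ for every $\lambda$, and $\Lambda=\{\lambda:W_\lambda\ne0\}$ is countable.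
\end{lemma}

\begin{proof}
For each $i$ let $H_{i,\lambda}=\{\varphi\in L^2(\mu_i):\varphi\circ T^{-1}=\lambda\varphi\}$. If $0\ne\varphi\in H_{i,\lambda}$, then $|\varphi|$ is invariant, hence a nonzero constant, and for $\varphi'\in H_{i,\lambda}$ the quotient $\varphi'/\varphi$ is invariant, hence constant. So $\dim H_{i,\lambda}\le1$. The operator $\varphi\mapsto\varphi\circ T^{-1}$ is unitary on the separable space $L^2(\mu_i)$, so its eigenspaces are orthogonal and only countably many of them are nonzero.

Let $\nu\in W_\lambda$, so that the push-forward satisfies $T_*\nu=\lambda\nu$. As $T$ is a Borel isomorphism, $T_*|\nu|=|T_*\nu|=|\nu|$. By (E1), $|\nu|=\sum_ia_i\mu_i$ with $a_i\ge0$. Write the polar decomposition $\nu=\varphi|\nu|$ with $\varphi$ Borel and $|\varphi|=1$. Then $T_*\nu=(\varphi\circ T^{-1})|\nu|$, so $\varphi\circ T^{-1}=\lambda\varphi$ holds $|\nu|$-a.e., and thus $\mu_i$-a.e.\ whenever $a_i>0$. Hence $\nu=\sum_ia_i\varphi\mu_i$ lies in $\sum_iH_{i,\lambda}\,\mu_i$. This space has dimension at most $e$, and it is zero for all but countably many $\lambda$.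
\end{proof}

In the next lemma each condition holds off the zero set of a nonzero polynomial. Recall that the zero set of a real- or complex-valued polynomial function on a finite-dimensional real vector space is closed, and nowhere dense unless the function is identically zero.

\begin{lemma}\label{lem:generic}
Suppose that $T$ has $e\le k$ ergodic measures. Let $M\subset C(X,\mathbb C)$ be the $R$-module generated by real functions $u_1,\dots,u_N$, with $\operatorname{rank}M\le k$. Let $V\subset M\cap C(X)$ be a finite-dimensional real vector space containing $u_1,\dots,u_N$. Then for all $(f_1,\dots,f_k)$ in a dense subset of $V^k$, the closure of $\sum_jRf_j$ contains $M$.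
\end{lemma}

\begin{proof}
\emph{Condition \textup{(A)}.} Let $d=\operatorname{rank}M\le k$ and number the generators so that $u_1/1,\dots,u_d/1$ is a basis of $M\otimes_RK$. For $F=(f_1,\dots,f_k)\in V^k$ let $\Delta(F)\in K$ be the determinant of the coordinates of $f_1/1,\dots,f_d/1$ in this basis, with $\Delta=1$ if $d=0$. The map $\Delta$ is $\mathbb R$-multilinear in $f_1,\dots,f_d$. Choose an $\mathbb R$-linear map $\phi:K\to\mathbb R$ with $\phi(1)=1$. Then $P=\phi\circ\Delta$ is a real polynomial function on $V^k$ with $P(u_1,\dots,u_d,0,\dots,0)=1$. Suppose $P(F)\ne0$. Then $\Delta(F)\ne0$, so $f_1/1,\dots,f_d/1$ span $M\otimes_RK$. Expressing $u_i/1$ in terms of them and clearing denominators, we find $0\ne b_i\in R$ and $a_{ij}\in R$ such that $b_iu_i-\sum_ja_{ij}f_j$ has image zero in $M\otimes_RK$. This element is therefore killed by some $0\neq c_i\in R$, which means that $c_ib_iu_i\in\sum_jRf_j$. The product $D=\prod_ic_ib_i$ is nonzero and satisfies (A).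

\emph{Condition \textup{(B)}.} Let $\lambda\in\Lambda$ and let $\omega_1,\dots,\omega_q$ be a basis of the space of restrictions $\{\nu'|_M:\nu'\in W_\lambda\}$. By Lemma~\ref{lem:eigen}, $q\le e\le k$. A functional $\omega$ in this space satisfies $\omega(U^ju_i)=\lambda^j\omega(u_i)$, so if it vanishes on $V$, which contains the $u_i$, it vanishes on $M$. Hence the vectors $(\omega_1(g),\dots,\omega_q(g))$, $g\in V$, satisfy no nontrivial complex linear equation. They span $\mathbb C^q$, and we can pick $g_1,\dots,g_q\in V$ with $\det(\omega_a(g_b))\ne0$. Thus $P_\lambda(F)=\det\bigl(\omega_a(f_b)\bigr)_{a,b\le q}$ is a nonzero polynomial function on $V^k$ (equal to $1$ if $q=0$). If $P_\lambda(F)\neq0$, the only combination of the $\omega_a$ that vanishes at $f_1,\dots,f_q$ is zero, which is the assertion of (B) for $\lambda$. For $\lambda\notin\Lambda$ there is nothing to prove.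

The zero sets of $P$ and of the countably many $P_\lambda$, $\lambda\in\Lambda$, are closed and nowhere dense in $V^k$. By Baire's theorem the complement of their union is dense, and Lemma~\ref{lem:divide} applies to every $F$ in it.
\end{proof}

The tuple given by Lemma~\ref{lem:generic} captures one module $M_n$. A second use of Baire's theorem, now in $C(X)^k$, produces tuples that work at all scales.

\begin{proof}[Proof of Proposition~\ref{prop:general}]
The lower bound is Lemma~\ref{lem:lower}. Let $\{g_i\}_{i\ge1}$ be dense in $C(X)$, and let $G_{i,l}$ be the set of $F\in C(X)^k$ such that some real linear combination of shifts of $f_1,\dots,f_k$ is at distance less than $1/l$ from $g_i$. Each $G_{i,l}$ is open, because a fixed combination depends continuously on $F$, and $\bigcap_{i,l}G_{i,l}$ is the set of generating $k$-tuples. By Baire's theorem it suffices to show that each $G_{i,l}$ is dense.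

Let $F^0=(f_1^0,\dots,f^0_k)\in C(X)^k$ and $\varepsilon>0$. Choose $n$ and $f_1',\dots,f_k',m\in M_n$ with $\|f^0_j-f_j'\|<\varepsilon/2$ and $\|g_i-m\|<1/(2l)$. Since $M_n$ is the complex span of the shifts of real generators, it is stable under taking real parts, so we may assume that the $f'_j$ are real. Let $V$ be the real span of the $f_j'$ and the generators of $M_n$. By Lemma~\ref{lem:generic} there is $F\in V^k$ with $\|f_j-f_j'\|<\varepsilon/2$ for all $j$ such that $m$ is within $1/(2l)$ of a complex combination of shifts of the $f_j$. This combination is at distance less than $1/l$ from $g_i$, and so is its real part. Hence $F\in G_{i,l}$ and $\|f_j-f_j^0\|<\varepsilon$ for all $j$.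
\end{proof}

\section{Towers over right special words}\label{sec:towers}

Let $X$ be an aperiodic subshift and fix $n\ge1$. We need a module that contains all functions of $x_0\cdots x_{n-1}$ and has small rank. The $p(n)$ indicators $1_{[w]}$, $w\in\mathcal L_n(X)$, are too many generators. As we slide a window of length $n$ along $x$, however, the next word is usually forced by the current one. It is enough to record the places where there is a choice.

For $w\in\mathcal L_n(X)$ let $\deg w\ge1$ be the number of letters $a$ with $wa\in\mathcal L_{n+1}(X)$. The word $w$ is \emph{right special} if $\deg w\ge2$. Let $\mathcal S_n$ be the set of right special words of length $n$, and let $\mathcal B_n$ be the set of \emph{branches}: words $b=ra\in\mathcal L_{n+1}(X)$ whose prefix $b^-=r$ of length $n$ is right special. Sorting the words of length $n+1$ by their prefixes gives $p(n+1)=\sum_w\deg w$, hence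
\begin{equation}\label{eq:count}
s(n)=\sum_{r\in\mathcal S_n}(\deg r-1)=\#\mathcal B_n-\#\mathcal S_n,\qquad \#\mathcal S_n\le s(n),\qquad\#\mathcal B_n\le2s(n).
\end{equation}
For $x\in X$ write $w_l(x)=x_l\cdots x_{l+n-1}$. If $w_l(x)$ is not right special, it has a unique extension to the right, so it determines $w_{l+1}(x)$. The next lemma is the only place where aperiodicity is used directly.

\begin{lemma}\label{lem:special}
For every $x\in X$ there is $l$ with $0\le l\le p(n)-1$ such that $w_l(x)$ is right special.
\end{lemma}

\begin{proof}
Suppose not, and write $w_l=w_l(x)$. Among the $p(n)+1$ words $w_0,\dots,w_{p(n)}$ two are equal, say $w_i=w_{i+H}$ with $H\ge1$ and $i+H\le p(n)$. We show by induction on $l\ge i$ that $w_l$ is not right special and $w_{l+H}=w_l$. This holds for $l=i$. If it holds up to $l$, then $w_{l+1+H}=w_{l+1}$ because the equal words $w_{l+H}$ and $w_l$ determine their successors; and $w_{l+1}$ is not right special, by assumption if $l+1<i+H$, and because $w_{l+1}=w_{l+1-H}$ with $i\le l+1-H\le l$ otherwise. Thus $x_{l+H}=x_l$ for all $l\ge i$. Any limit point $y\in X$ of the sequence $(\sigma^{jH}x)_{j\ge1}$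 satisfies $\sigma^Hy=y$, contrary to aperiodicity.
\end{proof}

In particular $\mathcal S_n\ne\emptyset$, so $s(n)\ge1$ for all $n\ge1$ and $p(n)\ge n$.

Let $Y=\bigcup_{r\in\mathcal S_n}[r]=\bigsqcup_{b\in\mathcal B_n}[b]$; thus $\sigma^lx\in Y$ if and only if $w_l(x)$ is right special. Let $x\in[b]$. The words $w_0(x)$ and $w_1(x)$ are the prefix and the suffix of $b$ of length $n$, and from $w_1(x)$ on each word determines the next until a right special word appears. By Lemma~\ref{lem:special} applied to $\sigma x$, one appears at a position at most $p(n)$. Consequently the first return time $h_b\in[1,p(n)]$ of $x$ to $Y$, the words $w_0(x),\dots,w_{h_b}(x)$, and in particular the right special word $b^+=w_{h_b}(x)$, depend only on $b$. The sets $\sigma^j[b]$, $0\le j<h_b$, are the \emph{levels} of the \emph{tower} over $[b]$. Section~\ref{sec:example} is the case $n=1$, $\mathcal S_1=\{0\}$, $\mathcal B_1=\{00,01\}$, $h_{00}=1$, $h_{01}=2$.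

\begin{lemma}\label{lem:partition}
We have
\begin{align}
X&=\bigsqcup_{b\in\mathcal B_n}\ \bigsqcup_{0\le j<h_b}\sigma^j[b],\label{eq:levels}\\
\bigsqcup_{b:\,b^-=r}[b]&=[r]=\bigsqcup_{b:\,b^+=r}\sigma^{h_b}[b]\qquad(r\in\mathcal S_n).\label{eq:return}
\end{align}
\end{lemma}

\begin{proof}
Lemma~\ref{lem:special} applied to $\sigma^{-(p(n)-1)}x$ shows that every $x\in X$ has $\sigma^{-j}x\in Y$ for some $j\geq 0$. Take the least such $j$ and the branch $b$ with $\sigma^{-j}x\in[b]$. The point $\sigma^{-j}x$ does not return to $Y$ at the times $1,\dots,j$, so $j<h_b$. Conversely, if $x\in\sigma^j[b]$ with $0\le j<h_b$, then $j$ is the least nonnegative integer with $\sigma^{-j}x\in Y$, so $j$ and $b$ are determined by $x$. This proves \eqref{eq:levels}.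

The first equality in \eqref{eq:return} sorts the points of $[r]$ by the letter $x_n$. For the second, $\sigma^{h_b}[b]\subset[b^+]$ by the definition of $b^+$. If $x\in[r]$, take the least $j\ge1$ with $\sigma^{-j}x\in Y$ and the branch $b$ with $\sigma^{-j}x\in[b]$; then $j$ is the first return time of $\sigma^{-j}x$, so $j=h_b$ and $b^+=r$. Conversely, if $x\in\sigma^{h_b}[b]$, then $h_b$ is the least $j\ge1$ with $\sigma^{-j}x\in Y$, so $b$ is determined by $x$.
\end{proof}

Let $u_b=1_{[b]}$ and let $M_n$ be the $R$-module generated by the $u_b$, $b\in\mathcal B_n$. By \eqref{eq:levels} this module is large, and by \eqref{eq:return} its rank is small.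

\begin{lemma}\label{lem:module}
\begin{enumerate}
\item[(i)] Every locally constant function lies in $M_n$ for all large $n$. Hence $\operatorname{dist}(g,M_n)\to0$ for every $g\in C(X)$.
\item[(ii)] $\operatorname{rank}M_n\le s(n)$.
\item[(iii)] $M_n$ is generated by $s(n)+\#\mathcal S_n\le2s(n)$ real functions.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By compactness a locally constant function $g$ depends only on $x_{-m},\dots,x_m$ for some $m$. Then $U^mg$ depends only on $x_0,\dots,x_{2m}$, so for $n\ge2m+1$ it is a function of $w_0(x)$. On the level $\sigma^j[b]$ this word is constant. By \eqref{eq:levels}, $U^mg$ is a linear combination of the indicators $1_{\sigma^j[b]}=t^{-j}u_b$, so $U^mg\in M_n$ and $g\in M_n$. Locally constant functions are dense in $C(X)$, since cylinder sets of a given large length partition $X$ into clopen sets of small diameter.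

(ii) By \eqref{eq:return}, for each $r\in\mathcal S_n$,
\begin{equation}\label{eq:relation}
\sum_{b:\,b^+=r}t^{-h_b}u_b-\sum_{b:\,b^-=r}u_b=0 .
\end{equation}
Let $\eta_r\in K^{\mathcal B_n}$ be the vector of coefficients of this relation. The space $M_n\otimes_RK$ is a quotient of $K^{\mathcal B_n}$ by a subspace that contains all $\eta_r$. If the $\eta_r$ are linearly independent over $K$, then $\operatorname{rank}M_n\le\#\mathcal B_n-\#\mathcal S_n=s(n)$ by \eqref{eq:count}. So let $\sum_ry_r\eta_r=0$ with $y_r\in K$. The coordinate at $b$ reads
\[
t^{-h_b}y_{b^+}-y_{b^-}=0,\qquad\text{that is,}\qquad y_{b^+}=t^{h_b}y_{b^-}.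
\]
Suppose $y_{r_0}\ne0$. Define $r_1,r_2,\dots$ by choosing a branch $b_i$ with $b_i^-=r_i$ and putting $r_{i+1}=b_i^+$. All $y_{r_i}$ are nonzero. Since $\mathcal S_n$ is finite, $r_i=r_j$ for some $i<j$, and then $y_{r_i}=t^Hy_{r_i}$ with $H=h_{b_i}+\dots+h_{b_{j-1}}\ge1$. This is impossible in the field $K$, where $t^H\ne1$.

(iii) The number of generators is $\#\mathcal B_n$; use \eqref{eq:count}.
\end{proof}

\begin{remark}
The independence in (ii) comes from the weights $t^{-h_b}$: after the substitution $t=1$ the vectors $\eta_r$ add up to zero. The sum of the relations \eqref{eq:relation} is $\sum_b(t^{-h_b}-1)u_b=0$, and by \eqref{eq:levels} its left side is $(t^{-1}-1)\cdot1$. So $M_n$ always contains the torsion element $1$, which the rank does not see.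
\end{remark}

\section{The number of ergodic measures}\label{sec:erg}

To apply Proposition~\ref{prop:general} with $\max(\rho,e)=k$ we need $e(X)\le k$. The idea is to attach to each ergodic measure a right special word of length $n$ that is a piece of a typical orbit of that measure. A long word has only one set of subword frequencies, so different measures receive different words, and there are at most $s(n)$ right special words. A right special word occupies the positions $0,\dots,n-1$ for a point in the base of a tower, so the typical point must be found in the lowest $n$ levels. These levels carry a definite proportion of the mass when the heights are $O(n)$; this is the only use of the growth condition on $p$. Compare Boshernitzan \cite{Bos} for minimal subshifts; we give a full proof.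

\begin{lemma}\label{lem:count}
Let $X$ be an aperiodic subshift, $k\ge1$ an integer and $C\ge1$. Suppose that for infinitely many $n$ both $s(n)\le k$ and $p(n)\le Cn$ hold. Then $e(X)\le k$.
\end{lemma}

\begin{proof}
Let $\mu_1,\dots,\mu_m$ be distinct ergodic measures with $m\ge2$; we show that $m\le k$. The shifts of the indicators $1_{[w]}$ span the locally constant functions, so two distinct invariant measures differ on some $[w]$. For each pair $i\ne i'$ choose a word $w$ with $\mu_i([w])\ne\mu_{i'}([w])$. Let $\mathcal W$ be the finite set of chosen words, and let $\delta>0$ satisfy $4\delta\le|\mu_i([w])-\mu_{i'}([w])|$ for each pair and its word. Put $\kappa=1/(Ck)$.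

\emph{Typical points.} Let $G_i(N)$ be the Borel set of all $x$ such that for every $w\in\mathcal W$ and every $l\ge N$,
\begin{equation}\label{eq:birk}
\Bigl|\sum_{0\le j<l}1_{[w]}(\sigma^jx)-l\mu_i([w])\Bigr|\le\delta l,\qquad\Bigl|\sum_{1\le j\le l}1_{[w]}(\sigma^{-j}x)-l\mu_i([w])\Bigr|\le\delta l .
\end{equation}
These sets increase with $N$, and by (E3) for $\sigma$ and $\sigma^{-1}$ their union has full $\mu_i$-measure. Fix $N$ such that $G_i=G_i(N)$ has $\mu_i(G_i)>1-\kappa$ for all $i$.

\emph{A right special word for each measure.} Let $n$ be as in the hypothesis. For $r\in\mathcal S_n$ let $Q_r=\bigcup_{0\le j<n}\sigma^j[r]$, the set of points in which $r$ occurs at some position $-j$ with $0\le j<n$. The level $\sigma^j[b]$ lies in $Q_{b^-}$ for $j<\min(n,h_b)$. Since $h_b\le p(n)\le Cn$ and $C\ge1$, we have $\min(n,h_b)\ge h_b/C$. All levels of a tower have the same measure, so by \eqref{eq:levels}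
\[
\mu_i\Bigl(\bigcup_{r\in\mathcal S_n}Q_r\Bigr)\ge\sum_b\min(n,h_b)\,\mu_i([b])\ge\frac1C\sum_bh_b\,\mu_i([b])=\frac1C .
\]
As $\#\mathcal S_n\le s(n)\le k$, there is $r_i\in\mathcal S_n$ with $\mu_i(Q_{r_i})\ge\kappa$. Then $\mu_i(G_i)+\mu_i(Q_{r_i})>1$, so there is a point $x\in G_i\cap Q_{r_i}$. Say $r_i=x_{-j}\cdots x_{n-j-1}$ with $0\le j<n$.

\emph{Frequencies in $r_i$.} For $w\in\mathcal W$ let $O_w(r)$ be the number of occurrences of $w$ in a word $r$. The sum $\Sigma=\sum_{-j\le l<n-j}1_{[w]}(\sigma^lx)$ counts the occurrences of $w$ in $x$ that start inside the window, and fewer than $|w|$ of them run past its right end, so $|\Sigma-O_w(r_i)|\le|w|$. Split $\Sigma$ into the $j$ terms with $l<0$ and the $n-j$ terms with $l\ge0$. A part with $l'$ terms differs from $l'\mu_i([w])$ by at most $\delta l'$ if $l'\ge N$, by \eqref{eq:birk}, and by at most $l'<N$ otherwise. Therefore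
\[
\bigl|O_w(r_i)-n\mu_i([w])\bigr|\le\delta n+2N+|w| .
\]

If $r_i=r_{i'}$ with $i\ne i'$, then for the word $w$ chosen for this pair we get $4\delta n\le n|\mu_i([w])-\mu_{i'}([w])|\le2\delta n+4N+2|w|$. Since $\delta$, $N$ and $\mathcal W$ do not depend on $n$, this fails for large $n$. For such $n$ the words $r_1,\dots,r_m$ are distinct, and $m\le\#\mathcal S_n\le k$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection*{Part (a)}
The hypothesis concerns $p(n)$, while Lemmas~\ref{lem:module} and~\ref{lem:count} need $s(n)\le k$ and $p(n)\le Cn$ at the same $n$. Both hold just before a record low of the integer sequence $\psi(n)=p(n)-(k+1)n$.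

If $\liminf_np(n)/n<k+1$, there is $c<k+1$ with $\psi(n)\le(c-k-1)n$ for infinitely many $n$, so $\liminf_n\psi(n)=-\infty$. Assume only the latter. Since $\psi$ is unbounded below, there are infinitely many $n\ge1$ with $\psi(n+1)<\psi(j)$ for all $1\le j\le n$. For such $n$,
\[
s(n)=\psi(n+1)-\psi(n)+k+1\le k,
\]
\[
p(n)\le p(n+1)=\psi(n+1)+(k+1)(n+1)\le|\psi(1)|+(k+1)(n+1)\le Cn,
\]
with $C=2(k+1)+|\psi(1)|$. Lemma~\ref{lem:count} gives $e(X)\le k$. By Lemma~\ref{lem:module}, the modules $M_n$ along this sequence of $n$ satisfy the hypotheses of Proposition~\ref{prop:general} with $\rho=k$. Since $\max(k,e(X))=k$, we obtain $\operatorname{Mult}(X)\le k$ and the statement on generating $k$-tuples. Finally, $L=\liminf_np(n)/n\ge1$ because $p(n)\ge n$. If $L<\infty$, then $k=\lfloor L\rfloor$ is a positive integer with $L<k+1$, so $\operatorname{Mult}(X)\le\lfloor L\rfloor$.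

\subsection*{Part (b)}
This is (a) for $k=1$; the multiplicity is at least $1$ because $C(X)\ne0$.

\subsection*{Part (c)}
Let $X$ be the union of $k$ Sturmian subshifts (Example~\ref{ex:sturm}) written on pairwise disjoint two-letter alphabets. It is an aperiodic subshift, and $p(n)=k(n+1)$ because the $k$ pieces have no word in common. Each piece carries an ergodic measure by (E1), so $e(X)\ge k$ and $\operatorname{Mult}(X)\ge k$ by Lemma~\ref{lem:lower}. By (a), $\operatorname{Mult}(X)\le k$. For $k=2$ we have $\lim_np(n)/n=2$ and $X$ is not topologically simple.

\subsection*{Part (d)}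
Let $n$ run over the integers with $s(n)\le k$. Lemma~\ref{lem:count} is no longer available, and we bound $e(X)$ by counting generators. Suppose that $\mu_1,\dots,\mu_{2k+1}$ are distinct ergodic measures. By Lemma~\ref{lem:module}(iii), the real linear system $\sum_ic_i\mu_i(u_b)=0$, $b\in\mathcal B_n$, has at most $2k$ equations in $2k+1$ unknowns. It has a solution $c^{(n)}\in\mathbb R^{2k+1}$ with $\max_i|c^{(n)}_i|=1$. The measure $\nu_n=\sum_ic_i^{(n)}\mu_i$ is invariant and vanishes at the generators, so it vanishes on $M_n$, and $\|\nu_n\|\le2k+1$. For $g\in C(X)$, Lemma~\ref{lem:module}(i) gives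
\[
|\nu_n(g)|\le(2k+1)\operatorname{dist}(g,M_n)\to0 .
\]
If $c$ is a limit point of the $c^{(n)}$, then $\max_i|c_i|=1$ and $\sum_ic_i\mu_i(g)=0$ for all $g\in C(X)$, which contradicts (E2). Hence $e(X)\le2k$. In particular $e(X)$ is finite, and Proposition~\ref{prop:general} with $\rho=k$ gives $e(X)\le\operatorname{Mult}(X)\le\max(k,e(X))$. For $k=1$ we have $\max(1,e(X))=e(X)$, so $\operatorname{Mult}(X)=e(X)\in\{1,2\}$; by (E1), $e(X)=1$ means that $X$ is uniquely ergodic. \qed

\begin{thebibliography}{9}

\bibitem{Bos}
Boshernitzan, J. Anal. Math. 44 (1984/85).

\bibitem{BS}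
David Burguet and Ruxi Shi, \emph{Multiplicity of topological systems}, arXiv:2307.08906 (2023).

\end{thebibliography}
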